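# Magic numbers for $N$-fold symmetry: how many X-rays determine a convex set

## 1. Directions at rational angles

Imagine a finite set of atoms inside a known planar point set $\Lambda$, and suppose that the set has no holes: it contains every point of $\Lambda$ in its convex hull. We may choose some directions and, for each line parallel to one of them, count the atoms on that line. How many directions guarantee that the counts determine the set, no matter which directions were chosen among those spanned by points of $\Lambda$? Here are the precise notions. We identify $\mathbb C$ with $\mathbb R^2$. A direction is a line through $0$, usually given by a nonzero vector; directions in a set $U$ are always pairwise nonparallel, and $\parallel$ means "parallel".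

**Definition (X-rays, convex subsets, determination).** For a finite set $F\subset\mathbb C$ and a direction $u$, the (discrete parallel) X-ray of $F$ in direction $u$ is the function $\ell\mapsto\operatorname{card}(F\cap \ell)$ on the lines $\ell$ parallel to $u$. A finite set $C\subset\Lambda$ is a convex subset of $\Lambda$ if $C=\operatorname{conv}(C)\cap\Lambda$. A set $U$ of directions determines the convex subsets of $\Lambda$ if any two convex subsets of $\Lambda$ with the same X-rays in every direction of $U$ are equal. A $\Lambda$-direction is a direction parallel to some nonzero element of $\Lambda-\Lambda$.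

**Example 1 (an octagon in $\mathbb Z[i]$).** In $\mathbb Z^2=\mathbb Z[i]$ let
$$A=\{(2,1),(-1,2),(-2,-1),(1,-2)\},\qquad B=\{(1,2),(-2,1),(-1,-2),(2,-1)\}.$$
The eight points are the vertices of a convex octagon $Q$, and $A$ and $B$ take every second vertex. The coordinate $y$ takes the values $\pm1,\pm2$ on $A$ and on $B$, once each; so does $x$; and $x-y$ and $x+y$ both take the values $\pm1,\pm3$, once each, on $A$ and on $B$. So $A$ and $B$ have the same X-rays in the four directions $1,\ i,\ 1+i,\ 1-i$. Put $C_1=(Q\cap\mathbb Z^2)\setminus B$ and $C_2=(Q\cap\mathbb Z^2)\setminus A$. Removing vertices of $Q$ keeps a set convex in $\mathbb Z^2$, since a vertex of $Q$ is not in the hull of other points of $Q$. So $C_1\neq C_2$ are convex subsets with the same X-rays, and these four directions do not determine.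

Now the point sets. Let $n\ge3$, $\zeta_k=e^{2\pi i/k}$, $\mathcal O_n=\mathbb Z[\zeta_n]$, $N=\operatorname{lcm}(n,2)$, and let $\mu_k$ be the group of $k$-th roots of unity. Put $V=\mathbb Q(\zeta_n)$ and $K=V\cap\mathbb R$. We use these textbook facts.

- $\mathcal O_n$ is the ring of integers of $V$, and every element of $V$ has a positive integer multiple in $\mathcal O_n$. Also $[\mathbb Q(\zeta_k):\mathbb Q]=\varphi(k)$.
- $\zeta_N\in\mathcal O_n$ (for odd $n$, $\zeta_{2n}=-\zeta_n^{(n+1)/2}$), so $V=\mathbb Q(\zeta_N)$. As $N$ is even, the roots of unity in $V$ are exactly those in $\mu_N$.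
- Complex conjugation maps $V$ to itself and is not the identity there; its fixed field is $K$, so $[V:K]=2$. As $\zeta_n\notin\mathbb R$, the pair $1,\zeta_n$ is a $K$-basis of $V$ and an $\mathbb R$-basis of $\mathbb C$.

**Definition (strong $n$-cyclotomic Delone set).** A set $\Lambda\subset\mathbb C$ is a Delone set if distinct points have distance at least some fixed $r>0$ and every closed disk of some fixed radius $R$ meets $\Lambda$. In particular bounded regions contain finitely many points of $\Lambda$. A Delone set $\Lambda\subset\mathcal O_n$ is called $n$-cyclotomic. It is called strong if every finite $F\subset\mathcal O_n$ has a homothetic copy $t+\lambda F$ ($t\in\mathbb C$, $\lambda>0$) contained in $\Lambda$.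

Examples are the $n$-cyclotomic model sets, such as the vertex sets of the Ammann–Beenker, Penrose and shield tilings. Here is an example for every $n$ that we can check at once.

**Example 2.** Let $d=\varphi(n)/2$ and choose one embedding from each conjugate pair of embeddings $V\to\mathbb C$: $\sigma_1=\mathrm{id},\sigma_2,\dots,\sigma_d$. The vectors $(\sigma_1(z),\dots,\sigma_d(z))$, $z\in\mathcal O_n$, form a lattice in $\mathbb C^d$, so there is $\rho>0$ such that every point of $\mathbb C^d$ is within $\rho$ of the lattice in the maximum norm. Put
$$\Lambda=\{z\in\mathcal O_n:\ |\sigma_i(z)|\le\rho\ \text{ for } 2\le i\le d\}.$$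
Given $x\in\mathbb C$, a lattice point near $(x,0,\dots,0)$ gives $z\in\Lambda$ with $|z-x|\le\rho$. If $w\ne0$ is a difference of two points of $\Lambda$, its norm $\prod_i|\sigma_i(w)|^2$ is at least $1$ and $|\sigma_i(w)|\le2\rho$ for $i\ge2$, so $|w|\ge(2\rho)^{-(d-1)}$. So $\Lambda$ is a Delone set. For strongness, the ring of integers of $K$ is a lattice in $\mathbb R^d$ via $\sigma_1,\dots,\sigma_d$; by Minkowski's theorem a long enough box $|x_1|\le R$, $|x_i|\le\frac12$ $(i\geq 2)$ contains a nonzero lattice point. So there is $\lambda\in\mathcal O_n\cap\mathbb R$, $\lambda\neq0$, with $|\sigma_i(\lambda)|\le\frac12$ for $i\ge2$, and we may take $\lambda>0$. For finite $F\subset\mathcal O_n$ we have $\lambda^kF\subset\Lambda$ for large $k$, since $|\sigma_i(\lambda^kf)|\le2^{-k}|\sigma_i(f)|$. For $n=3,4,6$ we have $d=1$ and $\Lambda=\mathcal O_n$.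

For a strong $\Lambda$ the $\Lambda$-directions are exactly the directions of nonzero elements of $\mathcal O_n$: differences of points of $\Lambda$ lie in $\mathcal O_n$, and for $z\in\mathcal O_n\setminus\{0\}$ a homothetic copy of $\{0,z\}$ in $\Lambda$ shows that the direction of $z$ occurs.

The easy special case is that of directions whose angle with the real axis is a rational multiple of $\pi$. For $0\le k<N$ put
$$e_k=1+\zeta_N^k\quad(k\ne N/2),\qquad e_{N/2}=\zeta_N-\zeta_N^{-1}.$$

**Proposition 1 (rational angles).** Among the directions of nonzero elements of $V$, exactly $N$ make a rational multiple of $\pi$ with the real axis, namely those of $e^{\pi ik/N}$, $0\le k<N$; and $e_k\in\mathcal O_n$ has direction $e^{\pi ik/N}$. For every strong $n$-cyclotomic Delone set $\Lambda$ these are $N$ $\Lambda$-directions, and together they do not determine the convex subsets of $\Lambda$.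

*Proof of the first sentence.* Let $z\in V\setminus\{0\}$ be parallel to $e^{\pi ir}$, $r\in\mathbb Q$. Then $z/\bar z=e^{2\pi ir}$ is a root of unity in $V$, hence in $\mu_N$, so $r\in\frac1N\mathbb Z$. Conversely $1+\zeta_N^k=2\cos(\pi k/N)\,e^{\pi ik/N}$, which is nonzero for $k\neq N/2$, and $\zeta_N-\zeta_N^{-1}=2i\sin(2\pi/N)$, which is nonzero as $N\ge4$ and has direction $i=e^{\pi i/2}$. $\square$

For the second sentence we imitate the octagon with a regular polygon. Its vertices do not lie in $\Lambda$, but what we need from them is a system of linear equations over $K$, and such systems have many solutions in $V$. The proof costs nothing more if we let a linear map $T$ act; for Proposition 1 read $T=\mathrm{id}$. Write $\det(z,w)=\operatorname{Im}(\bar zw)$, which vanishes for nonzero $z,w$ exactly if they are parallel.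

**Lemma 2 (construction).** Let $\Lambda$ be a strong $n$-cyclotomic Delone set and $U\ne\emptyset$ a finite set of $\Lambda$-directions. Suppose there are $T\in GL_2(\mathbb R)$ and $r_u\in\mathbb Q$ with $u\parallel T(e^{\pi ir_u})$ for all $u\in U$. Then $U$ does not determine the convex subsets of $\Lambda$.

*Proof.* **Step 1: alternate points on a circle.** We first build the configuration with real coordinates. Choose an even $m\ge4$ with $k_u:=mr_u\in\mathbb Z$ for all $u$, and $0<\theta<\pi/m$. For $j\in\mathbb Z/m$ let
$$a_j=e^{i(2\pi j/m+\theta)},\qquad b_j=e^{i(2\pi j/m-\theta)}.$$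
These are $2m$ distinct points of the unit circle. Factoring out the mean of the two angles,
$$a_j-b_l=2i\,\sin\!\Big(\frac{\pi(j-l)}m+\theta\Big)\,e^{\pi i(j+l)/m},$$
which is nonzero and has direction $e^{\pi i(j+l+m/2)/m}$. This direction depends only on $j+l$ mod $m$. So with the bijection $\beta_u(j)=k_u-\frac m2-j$ of $\mathbb Z/m$, the difference $a_j-b_{\beta_u(j)}$ is parallel to $e^{\pi ik_u/m}=e^{\pi ir_u}$ for every $j$. Applying $T$, $Ta_j-Tb_{\beta_u(j)}$ is parallel to $u$.

**Step 2: moving the points into $V$.** Let $z_u\in\mathcal O_n\setminus\{0\}$ be parallel to $u$. By Step 1, $(Ta_j,Tb_j)_j\in\mathbb C^{2m}$ solves the real-linear system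
$$\det(a'_j-b'_{\beta_u(j)},\,z_u)=0\qquad(j\in\mathbb Z/m,\ u\in U).\tag{1}$$
Write all points in the basis $1,\zeta_n$. Since $\det(x_0+x_1\zeta_n,y_0+y_1\zeta_n)=(x_0y_1-x_1y_0)\det(1,\zeta_n)$ for real coordinates, (1) is, after division by $\det(1,\zeta_n)\ne0$, a homogeneous system with coefficients in $K$ for $4m$ real unknowns. Its real solution space has a basis with coordinates in $K$, that is, of solutions in $V^{2m}$. Since $K\supset\mathbb Q$ is dense in $\mathbb R$, combinations of this basis with coefficients in $K$ are dense among all real solutions. The points $Ta_j,Tb_j$ are the vertices of a convex $2m$-gon, because the $a_j,b_j$ are. Being the vertices of a convex $2m$-gon in a given cyclic order is an open condition: it says that for each edge line all other vertices lie strictly on one given side. Hence there is a solution $(a_j',b_j')\in V^{2m}$ of (1) whose $2m$ points are distinct and are the vertices of a convex $2m$-gon.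

**Step 3: moving the points into $\Lambda$.** Multiply the solution by a positive integer so that it lies in $\mathcal O_n^{2m}$. As $\Lambda$ is strong, a homothety takes all $2m$ points into $\Lambda$. Homotheties preserve (1), since differences are only scaled, and they preserve convex position. So we may assume $a'_j,b'_j\in\Lambda$.

**Step 4: filling in.** We produce the convex subsets. Let $A'=\{a'_j\}$, $B'=\{b'_j\}$, $Q=\operatorname{conv}(A'\cup B')$, $C_1=(Q\cap\Lambda)\setminus B'$, $C_2=(Q\cap\Lambda)\setminus A'$. These sets are finite, and distinct since $A'\subset C_1$ while $A'\cap C_2=\emptyset$. A point of $\operatorname{conv}(C_1)\cap\Lambda$ lies in $Q\cap\Lambda$ and is not in $B'$, because a vertex of $Q$ lies in the hull of a subset of $Q$ only if it belongs to that subset. So $\operatorname{conv}(C_1)\cap\Lambda=C_1$, and likewise for $C_2$. By (1), for each line $\ell$ parallel to $u\in U$ we have $a'_j\in\ell$ if and only if $b'_{\beta_u(j)}\in\ell$, so $|A'\cap\ell|=|B'\cap\ell|$. As $C_1$ and $C_2$ differ only by exchanging $A'$ and $B'$, they have the same X-rays in all directions of $U$. $\square$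

With $T=\mathrm{id}$ and $r_u=k/N$ this finishes the proof of Proposition 1. So among directions at rational angles the story is complete: there are $N$ of them, and all $N$ together fail. What changes when arbitrary $\Lambda$-directions are allowed?

## 2. Six directions in the square lattice, and the general statement

For $n=4$ we have $N=4$, and the rational-angle directions are the four of Example 1. The map $T$ in Lemma 2 gives more.

**Example 3 (a 12-gon in $\mathbb Z[i]$).** In $\mathbb Z^2$ let
$$A=\{\pm(3,1),\pm(2,3),\pm(1,-2)\},\qquad B=\{\pm(2,-1),\pm(3,2),\pm(1,3)\}.$$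
For each of the six directions, take a functional that vanishes on it and list its absolute values on the three pairs of $A$ and of $B$:

- direction $(1,0)$, functional $y$: $1,3,2$ and $1,2,3$;
- direction $(0,1)$, functional $x$: $3,2,1$ and $2,3,1$;
- direction $(1,1)$, functional $x-y$: $2,1,3$ and $3,1,2$;
- direction $(1,-1)$, functional $x+y$: $4,5,1$ and $1,5,4$;
- direction $(2,1)$, functional $x-2y$: $1,4,5$ and $4,1,5$;
- direction $(1,2)$, functional $2x-y$: $5,1,4$ and $5,4,1$.

So $A$ and $B$ have the same X-rays in six directions. The picture behind it: the real-linear map $T$ with $T(1)=1$, $T(\zeta_3)=i$ sends $a+b\zeta_3$ to $(a,b)$, and $A=T(z\mu_6)$, $B=T(\bar z\mu_6)$ for $z=3+\zeta_3$, $\bar z=2-\zeta_3$. (Multiplication by $\zeta_6=1+\zeta_3$ is $(a,b)\mapsto(a-b,a)$.) The 12 points of $z\mu_6\cup\bar z\mu_6$ lie on a circle, so their images are in convex position, and filling in as in Example 1 gives two convex subsets of $\mathbb Z^2$. By Proposition 1 the directions $2+i$ and $1+2i$ are not at rational angles. So for $n=4$ at least $7$ directions are needed, not $5$.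

Before the statement, here is the setting in the literature. Huck and Spiess showed: for every strong $n$-cyclotomic Delone set, fewer than four pairwise nonparallel $\Lambda$-directions never determine the convex subsets; and there is a finite number $m_n$, depending only on $n$, such that any $m_n$ pairwise nonparallel $\Lambda$-directions determine them.

**Definition (magic number).** The least such $m_n$ is the magic number for strong $n$-cyclotomic Delone sets.

Since $N$ directions can fail, $N+1$ is a trivial lower bound. For $3\le n\le50$ and $n=61$ the best value is known to be $N+1$, except that $m_4=7$. In "Discrete tomography: Magic numbers for $N$-fold symmetry", arXiv:1402.2183 (2014), Christian Huck, Markus Moll and Johan Nilsson conjecture that, with the exception of $m_4=7$, $m_n=N+1$ for all $n\ge3$. The conjecture is true. The proof below covers all $n$ at once and uses neither the cases just mentioned nor the theorem of Huck and Spiess.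

**Theorem 3.**
(a) Let $\Lambda\subset\mathbb Q(\zeta_n)$ be any subset. Any set of $\max(N,6)+1$ $\Lambda$-directions determines the (finite) convex subsets of $\Lambda$.
(b) For every strong $n$-cyclotomic Delone set $\Lambda$ there are $\max(N,6)$ $\Lambda$-directions that do not determine its convex subsets.
Hence $m_n=\max(N,6)+1$, that is, $m_n=N+1$ for $n\ne4$ and $m_4=7$.

**Theorem 4 (classification).** Let $\Lambda$ be a strong $n$-cyclotomic Delone set and $U$ a finite set of $\Lambda$-directions.
(a) If $|U|\ge3$: $U$ fails to determine the convex subsets of $\Lambda$ if and only if there are $T\in GL_2(\mathbb R)$ and $r_u\in\mathbb Q$ with $u\parallel T(e^{\pi ir_u})$ for all $u\in U$. If $|U|\le3$, $U$ never determines.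
(b) If $|U|\ge7$: $U$ fails to determine if and only if there is a $K$-linear automorphism $T$ of $V$ such that every $u\in U$ is parallel to some $T(e_k)$, $0\le k<N$.

*Proof of Theorem 3(b).* If $n\ne4$ then $N\ge6$, and the $N$ directions of Proposition 1 fail. If $n=4$ then $\max(N,6)=6$; take $T$ as in Example 3. By Proposition 1 for $n=3$, where $N=6$, the six directions $e^{\pi ik/6}$ are those of elements of $\mathbb Z[\zeta_3]$. So the six directions $T(e^{\pi ik/6})$ are those of elements of $T(\mathbb Z[\zeta_3])=\mathbb Z[i]=\mathcal O_4$, hence $\Lambda$-directions, and they do not determine by Lemma 2. $\square$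

*Why (a) and (b) give $m_n$.* By (a), any $\max(N,6)+1$ $\Lambda$-directions determine. A subset of a nondetermining set of directions is nondetermining, so by (b) no number $k\le\max(N,6)$ has the property that every set of $k$ $\Lambda$-directions determines. Since strong sets exist for every $n$ (Example 2), $m_n=\max(N,6)+1$; and $N\ge6$ unless $n=4$.

What remains is Theorem 3(a) and the classification. Two things have to be shown. First, nothing says that two convex sets with the same X-rays have anything to do with a regular polygon. Second, even if they do, a linear map $T$ over $\mathbb R$, about which we know nothing, has been applied.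

## 3. From angles to cross ratios

Here is the statement that deals with the first point; the proof is in Section 5.

**Proposition 5 (geometry).** Let $\Lambda\subset\mathbb C$, and let $C_1\ne C_2$ be finite convex subsets of $\Lambda$ with the same X-rays in the directions of $U$, $3\le|U|<\infty$. Then there are an even $m\ge6$, odd integers $\kappa_u$ that are pairwise distinct mod $m$, and $T\in GL_2(\mathbb R)$ with
$$u\parallel T\big(i\,e^{\pi i\kappa_u/m}\big)\qquad\text{for all }u\in U.$$

Grant this. If $T$ were the identity, we would count as in Proposition 1. In general that argument stops at its first line: the number $z/\bar z$ is a root of unity only when $z$ has a rational angle. For $2+i$ in Example 3 it is $(3+4i)/5$, which is not one of the roots of unity $\pm1,\pm i$ of $\mathbb Q(i)$. Since $T$ is unknown, only quantities unchanged by $GL_2(\mathbb R)$ are of use, and for directions these are cross ratios of four. For distinct $s_1,\dots,s_4$ put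
$$[s_1,s_2,s_3,s_4]=\frac{(s_1-s_2)(s_3-s_4)}{(s_1-s_3)(s_2-s_4)}.\tag{2}$$

**Lemma 6.** Let $U$, $|U|\ge4$, be a finite set of directions of nonzero elements $z_u$ of $V$, and suppose that $m$, $\kappa_u$, $T$ are as in Proposition 5. Then the numbers $s_u=e^{2\pi i\kappa_u/m}$ $(u\in U)$ are $|U|$ distinct roots of unity, and $[s_{u_1},s_{u_2},s_{u_3},s_{u_4}]\in\mathbb Q(\zeta_N)$ for all distinct $u_1,\dots,u_4\in U$.

*Proof.* They are distinct because the $\kappa_u$ are distinct mod $m$. For pairwise nonparallel $v_1,\dots,v_4$ consider
$$\frac{\det(v_1,v_2)\det(v_3,v_4)}{\det(v_1,v_3)\det(v_2,v_4)}.\tag{3}$$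
Each $v_i$ occurs once above and once below, so rescaling the $v_i$ by nonzero reals does not change (3). A map $T\in GL_2(\mathbb R)$ multiplies all four determinants by $\det T$, so it does not change (3) either. Hence (3) has the same value for $v_i=z_{u_i}$ and for $v_i=i\,e^{\pi i\kappa_{u_i}/m}$.

With $v_i=z_{u_i}$, use $\det(z,w)=(\bar zw-z\bar w)/(2i)$. The factors $2i$ cancel and $V$ is closed under conjugation, so the value lies in $V=\mathbb Q(\zeta_N)$.

With the second choice, use
$$\det(e^{i\alpha},e^{i\beta})=\sin(\beta-\alpha)=\frac{e^{2i\beta}-e^{2i\alpha}}{2i\,e^{i(\alpha+\beta)}}.$$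
For unit vectors $v_j=e^{i\alpha_j}$, the factors $e^{i(\alpha_j+\alpha_k)}$ multiply to $e^{i(\alpha_1+\alpha_2+\alpha_3+\alpha_4)}$ above and below, and cancel. The remaining quotient is the cross ratio (2) of the numbers $v_j^2=-s_{u_j}$, and the common factor $-1$ cancels. So the value is $[s_{u_1},s_{u_2},s_{u_3},s_{u_4}]$. $\square$

We have arrived at a question about roots of unity only.

**Theorem 7 (arithmetic).** Let $N$ be even and $S$ a finite set of roots of unity such that $[s_1,s_2,s_3,s_4]\in\mathbb Q(\zeta_N)$ for all distinct $s_1,\dots,s_4\in S$. Then $S$ is contained in a coset of $\mu_N$, or $|S|\le6$. In particular $|S|\le\max(N,6)$.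

The alternative $|S|\le6$ cannot be dropped. In Example 3 the six directions $T(e^{\pi ik/6})$ are given by vectors in $\mathbb Z^2$, whose determinants are integers. So (3) is rational for them, and the computation in Lemma 6 shows that all cross ratios of $S=\mu_6$ are rational. But $\mu_6$ lies in no coset of $\mu_4$.

*Proof of Theorem 3(a) from Proposition 5 and Theorem 7.* Let $\Lambda\subset\mathbb Q(\zeta_n)$ and let $U$, $4\le|U|<\infty$, be a set of $\Lambda$-directions that does not determine the convex subsets of $\Lambda$. Each $u\in U$ is parallel to a nonzero element of $\Lambda-\Lambda\subset V$. Proposition 5 applies, and by Lemma 6 the set $S=\{s_u\}$ satisfies the hypothesis of Theorem 7. So $|U|=|S|\le\max(N,6)$. Hence a set of $\max(N,6)+1\ge7$ $\Lambda$-directions determines. $\square$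

## 4. Roots of unity whose cross ratios lie in $\mathbb Q(\zeta_N)$

We prove Theorem 7. The natural first tool is Galois theory: an automorphism $\sigma$ over $\mathbb Q(\zeta_N)$ fixes all cross ratios of $S$. It yields step (1) below: sorting $S$ by its behavior under $\sigma$ into $p$ classes, for a suitable prime $p$, each class holds at most two elements. There it stops, with the bound $|S|\le2p$, and $p$ may be large. To limit the number of occupied classes we use that the cross ratio condition is a six-term linear relation, and that few linear relations hold among powers of a root of unity.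

*Proof of Theorem 7.* If $|S|\le3$ there is nothing to prove, so let $|S|\ge4$. Cross ratios do not change when $S$ is multiplied by a constant, so we may assume $1\in S$.

**Choice of a prime.** We pick a field $F\supset\mathbb Q(\zeta_N)$ just below the field containing $S$. Let $\mu_m$ be the group generated by $S$ and $M=\operatorname{lcm}(m,N)$. If $M=N$, then $S\subset\mu_N$ and we are done. Otherwise $m\nmid N$, and there is a prime $p$ with $v_p(m)>v_p(N)$, where $v_p$ is the exponent of $p$. Then $v_p(M)=v_p(m)$, so $N\mid M/p$ and $m\nmid M/p$. Put $F=\mathbb Q(\zeta_{M/p})\supset\mathbb Q(\zeta_N)$.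

*Case I: $p\mid M/p$.* Put $x=\zeta_M$. Then $x^p=\zeta_{M/p}\in F$, and $[F(x):F]=\varphi(M)/\varphi(M/p)=p$. So $1,x,\dots,x^{p-1}$ is an $F$-basis of $\mathbb Q(\zeta_M)$.

*Case II: $p\nmid M/p$.* Since $2\mid N\mid M/p$, $p$ is odd. Put $x=\zeta_p$. Then $F(x)=\mathbb Q(\zeta_M)$ and $[F(x):F]=\varphi(M)/\varphi(M/p)=p-1$. The powers $1,x,\dots,x^{p-2}$ form an $F$-basis and $x^{p-1}=-(1+x+\dots+x^{p-2})$, so for $\beta_a\in F$ the relation $\sum_{a=0}^{p-1}\beta_ax^a=0$ holds if and only if all $\beta_a$ are equal.

In both cases $x$ generates $\mu_M$ modulo $\mu_{M/p}$, a quotient of order $p$. So every element of $\mu_M$ is uniquely $\alpha x^a$ with $\alpha\in\mu_{M/p}$, $0\le a<p$. We call $a\in\mathbb Z/p$ its class; it defines an isomorphism $\mu_M/\mu_{M/p}\cong\mathbb Z/p$, so classes add under multiplication. Not all of $S$ lies in one class: as $1\in S$, that class would be $0$, so $S\subset\mu_{M/p}$ and $m\mid M/p$, which is false.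

**(1) Each class contains at most two elements of $S$.** Suppose distinct $s_1,s_2,s_3\in S$ have class $a$, and take $s_4\in S$ of class $b\ne a$. The group $\operatorname{Gal}(\mathbb Q(\zeta_M)/F)$ is nontrivial: its order is $p\ge2$ in Case I and $p-1\ge2$ in Case II. Let $\sigma\neq1$ be in it. Then $\sigma(x)=\eta x$ with $\eta$ a primitive $p$-th root of unity: in Case I because $\sigma(x)^p=x^p$ and $\sigma(x)\neq x$, in Case II because $\sigma(x)$ is a power of $\zeta_p$ different from $x$. So $\sigma(s)=\eta^cs$ for $s$ of class $c$. The cross ratio lies in $F$ and is fixed by $\sigma$; dividing all arguments by $\eta^a$ at the end,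
$$[s_1,s_2,s_3,s_4]=[\eta^as_1,\eta^as_2,\eta^as_3,\eta^bs_4]=[s_1,s_2,s_3,\eta^{b-a}s_4].$$
As a function of its last argument, the cross ratio is a nonzero constant times $(s_3-t)/(s_2-t)$, which is injective as $s_2\ne s_3$. So $\eta^{b-a}=1$ and $a=b$, a contradiction.

**(2) No four elements of $S$ lie in four distinct classes.** For $p\le3$ there are at most three classes. Let $p\ge5$ and suppose that $s_i=\alpha_ix^{a_i}\in S$, $1\le i\le4$, with $\alpha_i\in\mu_{M/p}$, have distinct classes $a_i$. Put $C=[s_1,s_2,s_3,s_4]\in F$. Then $C\ne0$, and
$$1-C=\frac{(s_1-s_4)(s_2-s_3)}{(s_1-s_3)(s_2-s_4)}\ne0.$$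
Expanding $C(s_1-s_3)(s_2-s_4)-(s_1-s_2)(s_3-s_4)=0$ gives
$$\sum_{i<j}c_{ij}s_is_j=0,\qquad c_{12}=c_{34}=C,\quad c_{13}=c_{24}=-1,\quad c_{14}=c_{23}=1-C.\tag{4}$$
All $c_{ij}$ are nonzero elements of $F$, and $c_{12}+c_{13}+c_{14}=0$. The term $s_is_j$ has class $a_i+a_j$.

*Case I, or Case II with $p\ge7$.* Group (4) by classes, writing the part of class $d$ as $\beta_dx^d$ with $\beta_d\in F$ (in Case I use $x^p\in F$). We claim that all $\beta_d$ vanish. In Case I this is linear independence. In Case II all $\beta_d$ are equal; six terms meet at most six classes, and there are $p\ge7$ classes, so some $\beta_d$ is $0$, hence all are. Now two different pairs $\{i,j\}$ with the same sum $a_i+a_j$ are disjoint, because the $a_i$ are distinct; so a class contains only one term, or the terms of a pair and its complement. A single term is nonzero, so every pair shares its class with its complement. Thus $a_1+a_2=a_3+a_4$ and $a_1+a_3=a_2+a_4$. Subtracting, $2(a_2-a_3)=0$, so $a_2=a_3$ as $p$ is odd, a contradiction.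

*Case II with $p=5$.* Here six terms can fill all five classes, and we have to compute. Exactly one class does not occur among the $a_i$. Multiply the four $s_i$ by a power of $\zeta_5$ so that this class is $0$, and relabel so that $s_i$ has class $i$. After relabeling, the cross ratio is another cross ratio of distinct elements of $S$, up to the common factor; so it lies in $\mathbb Q(\zeta_N)\setminus\{0,1\}$ and (4) holds again, with a new $C$ and new $\alpha_i$. The classes of $s_1s_2,s_1s_3,s_1s_4,s_2s_3,s_2s_4,s_3s_4$ are $3,4,0,0,1,2$. As $x^5=1$, equality of all five coefficients says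
$$c_{12}\alpha_1\alpha_2=c_{13}\alpha_1\alpha_3=c_{13}\alpha_2\alpha_4=c_{12}\alpha_3\alpha_4=c_{14}(\alpha_1\alpha_4+\alpha_2\alpha_3),\tag{5}$$
where we used $c_{34}=c_{12}$, $c_{24}=c_{13}$, $c_{23}=c_{14}$. So $\alpha_1\alpha_2=\alpha_3\alpha_4$ and $\alpha_1\alpha_3=\alpha_2\alpha_4$. Dividing, $\alpha_2/\alpha_3=\alpha_3/\alpha_2$, so $\alpha_2=\varepsilon\alpha_3$ with $\varepsilon=\pm1$, and then $\alpha_4=\alpha_1\alpha_2/\alpha_3=\varepsilon\alpha_1$. The first equality in (5) gives $c_{12}\alpha_2=c_{13}\alpha_3=\varepsilon c_{13}\alpha_2$, so $c_{13}=\varepsilon c_{12}$ and $c_{14}=-c_{12}-c_{13}=-(1+\varepsilon)c_{12}$. As $c_{14}\ne0$, we have $\varepsilon=1$, $c_{14}=-2c_{12}$, $\alpha_3=\alpha_2$, $\alpha_4=\alpha_1$. Comparing the first and last terms of (5), $c_{12}\alpha_1\alpha_2=-2c_{12}(\alpha_1^2+\alpha_2^2)$, that is,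
$$\rho+\rho^{-1}=-\tfrac12\qquad\text{for the root of unity }\rho=\alpha_1/\alpha_2.$$
But $\rho+\rho^{-1}$ is an algebraic integer and $-\frac12$ is not, a contradiction.

**Count.** By (2) at most three classes meet $S$, and by (1) each contains at most two elements. So $|S|\le6$. Finally, a coset of $\mu_N$ has $N$ elements, so $|S|\le\max(N,6)$ in all cases. $\square$

## 5. Two convex sets with the same X-rays carry a polygon

We turn to Proposition 5. Let $A=C_1\setminus C_2$ and $B=C_2\setminus C_1$. One would like to show that $A\cup B$ is a linear image of the vertices of a regular polygon, with types $A$ and $B$ alternating. Both parts are false in general.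

The octagon of Example 1 alternates, but a linear image of a regular octagon with center $0$ and vertices $q_l$ in order satisfies $q_{l-1}+q_{l+1}=\sqrt2\,q_l$. In Example 1, $(2,-1)+(1,2)=(3,1)$ is not a multiple of $(2,1)$.

Alternation also fails. On the vertices of the $12$-gon of Example 3 take
$$A=\{(3,1),(3,2),(-1,2),(-2,1),(-2,-3),(-1,-3)\},\qquad B=-A.$$
On $A$ the functionals $2x-y$, $x-2y$ and $x+y$ each take the values $\pm1,\pm4,\pm5$, once each, so the same holds on $B=-A$. Hence $A$ and $B$ have the same X-rays in the directions $(1,2)$, $(2,1)$, $(1,-1)$. But around the polygon the types come in pairs: $(3,1),(3,2)$ are neighbors of type $A$, then $(2,3),(1,3)$ are of type $B$, and so on.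

The way out has two parts. We group neighboring points of equal type, as seen from the common centroid, into blocks, and replace each block by its centroid. Directions in $U$ pair the blocks just as parallel chords pair the vertices of a regular polygon. Then we replace the centroids by their component of "regular polygon type", a first Fourier coefficient. Since the pairing relations are linear and invariant under the symmetries of the index set that we need, they survive this replacement.

*Proof of Proposition 5.* Let $K_i=\operatorname{conv}C_i$. As $C_i=K_i\cap\Lambda$, we have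
$$A\cap K_2=\emptyset=B\cap K_1.\tag{6}$$
For every line $\ell$ parallel to some $u\in U$ we have $|A\cap\ell|=|B\cap\ell|$, since $C_1\cap C_2$ contributes equally. Summing over $\ell$, $|C_1|=|C_2|$ and $|A|=|B|$. As $C_1\ne C_2$, both $A$ and $B$ are nonempty, and so are $C_1,C_2$. If $\varphi$ is a linear functional with kernel $\mathbb Ru$, $u\in U$, then the multisets $\varphi(C_1)$ and $\varphi(C_2)$ agree. So $\varphi$ takes equal values at the two centroids; using two such functionals, $C_1$ and $C_2$ have the same centroid $c$.

**Step 1: $K_1$ and $K_2$ have nonempty interior.** This makes $c$ an interior point of both, from which we can look around. Suppose $C_1$ lies on a line $\ell_0$.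

If $|C_1|=1$, then $|C_2|=1$, and equal centroids give $C_1=C_2$, a contradiction.

If $|C_1|\ge2$ and some $u\in U$ is parallel to $\ell_0$, then the X-ray in direction $u$ shows $C_2\subset\ell_0$. Lines in another direction of $U$ meet $\ell_0$ in one point each, so that X-ray gives $C_1=C_2$, a contradiction.

Otherwise let $K_1=[p,q]$, with $p,q\in C_1$, and take functionals $\varphi_1,\varphi_2,\varphi_3$ with kernels three directions of $U$ and signs such that $\varphi_j(q-p)>0$. They are pairwise nonproportional and lie in an open half plane of the dual space, so the middle one is a positive combination of the outer ones: after relabeling, $\varphi_2=\alpha\varphi_1+\beta\varphi_3$ with $\alpha,\beta>0$. On $C_1\subset[p,q]$ the minimum of $\varphi_j$ is $\varphi_j(p)$. As $\varphi_j(C_2)=\varphi_j(C_1)$, we have $\varphi_j(y-p)\ge0$ for all $y\in C_2$, and some $y\in C_2$ has $\varphi_2(y-p)=0$. For it $\varphi_1(y-p)=\varphi_3(y-p)=0$, so $y=p$ and $p\in C_2$. In the same way, with maxima, $q\in C_2$. Hence $C_1=[p,q]\cap\Lambda\subset K_2\cap\Lambda=C_2$, and equal cardinalities give $C_1=C_2$, a contradiction.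

By symmetry $C_2$ does not lie on a line. The centroid of $C_i$ is a combination of all points of $C_i$ with positive weights, so $c$ is interior to $K_1$ and to $K_2$. Translate everything so that $c=0$. Note that $0\notin A\cup B$ by (6). Moreover:
$$\text{no ray from }0\text{ contains both a point of }A\text{ and a point of }B.\tag{7}$$
Otherwise the point nearer to $0$ would lie in the hull $K_1$ or $K_2$ that contains the farther one, contradicting (6).

**Step 2: left and right, for a fixed $u\in U$.** We show that seen along $u$, the two types sit on opposite sides of a path through $0$, and that on each side height order agrees with angular order. Rotate coordinates $(x,h)$ so that $u$ is the $x$-direction. As $h(C_1)=h(C_2)$, both $K_i$ have the same $h$-range $[h_0,h_1]$, and $h_0<0<h_1$. Write $K_i\cap\{h=t\}=[x_i(t),y_i(t)]\times\{t\}$. As $K_i$ is a polygon, $x_i$ is convex, $y_i$ is concave, both are continuous on $[h_0,h_1]$, and $x_i(0)<0<y_i(0)$. The $h$-range of $K_1\cap K_2$ is an interval $[t_0,t_1]$ with $t_0<0<t_1$. Choose $z_0,z_1\in K_1\cap K_2$ with $h(z_0)=t_0$, $h(z_1)=t_1$. Let $\lambda$ be the function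 on $\mathbb R$ whose graph $x=\lambda(h)$ is the union of the ray from $0$ through $z_0$ (for $h\le0$) and the ray from $0$ through $z_1$ (for $h\ge0$). For $t\in[t_0,t_1]$ the point $(\lambda(t),t)$ lies on $[0,z_0]$ or $[0,z_1]$, hence in $K_1\cap K_2$. Call a point left if $x<\lambda(h)$ and right if $x>\lambda(h)$.

**Claim 1.** If the line $\{h=t\}$ meets $A\cup B$, then one of $A\cap\{h=t\}$, $B\cap\{h=t\}$ consists entirely of left points and the other entirely of right points, and both are nonempty. Moreover:
$$\text{all points of }A\text{ with }h<t_0\text{ lie on one side, all points of }B\text{ with }h<t_0\text{ on the other;}\tag{8}$$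
the same holds for $h>t_1$.

*Proof of Claim 1.* The two sets have equal cardinality, so both are nonempty.

Let $t\in[t_0,t_1]$. By (6) a point of $A\cup B$ is not in $K_1\cap K_2$, so it is not $(\lambda(t),t)$ and is left or right. Suppose an $A$-point and a $B$-point of the line are on the same side. The one nearer to $(\lambda(t),t)$ lies between $(\lambda(t),t)\in K_1\cap K_2$ and the other, so it lies in the hull of the other's set, contradicting (6). So every $A$-point and every $B$-point of the line are on opposite sides, which is the claim.

Now consider $h_0\le t<t_0$. For these $t$ the slices of $K_1$ and $K_2$ are nonempty and disjoint. By continuity on the interval $[h_0,t_0)$, either $y_1<x_2$ throughout or $y_2<x_1$ throughout; say $y_1<x_2$. Then $y_1(t_0)\le x_2(t_0)$. As $z_0\in K_1\cap K_2$, also $x_2(t_0)\le x(z_0)\le y_1(t_0)$. So $y_1(t_0)=x_2(t_0)=x(z_0)=\lambda(t_0)$. On $[h_0,0]$ the function $\lambda$ is linear. So $y_1-\lambda$ is concave there, zero at $t_0$ and positive at $0$; if it were $\ge0$ at some $t<t_0$, concavity would make it positive at $t_0$. Hence it is negative on $[h_0,t_0)$. In the same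 way $x_2-\lambda$ is convex, zero at $t_0$ and negative at $0$, hence positive on $[h_0,t_0)$. So for all these $t$ the slice of $K_1\supset A$ is left and the slice of $K_2\supset B$ is right. The alternative $y_2<x_1$ is symmetric, and so is the range $h>t_1$. $\square$

**Claim 2.** Let $a\in A$, $b\in B$ both be right. Then $h(a)\ne h(b)$, and $h(a)<h(b)$ if and only if $\arg a<\arg b$, with $\arg\in(-\pi,\pi)$. The analogous statement holds on the left, with the clockwise order from the ray $0z_0$ to the ray $0z_1$.

*Proof of Claim 2.* By Claim 1, $h(a)\ne h(b)$; by (7), $\arg a\ne\arg b$. Name the two points $p,q$ so that $h(p)<h(q)$, with $p\in K_i\setminus K_j$ and $q\in K_j\setminus K_i$, where $\{i,j\}=\{1,2\}$, and suppose $\arg p>\arg q$. For right points $\arg$ has the sign of $h$ (for $h=0$ a right point has $x>0$). So the heights are both positive or both negative: if $h(q)\ge0$, then $\arg p>\arg q\ge0$, so $0<h(p)<h(q)$; if $h(q)<0$, then $h(p)<h(q)<0$.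

*Both negative.* Put $\tau=h(q)$ and $p^*=\frac{\tau}{h(p)}p$. The factor is in $(0,1)$, so $p^*\in[0,p]\subset K_i$, and $h(p^*)=\tau$. On $\{h=\tau\}$ with $\tau<0$, $\arg$ increases with $x$. As $\arg p^*=\arg p>\arg q$, we get $x(p^*)>x(q)>\lambda(\tau)$. If $\tau\ge t_0$, then $(\lambda(\tau),\tau)\in K_i$, so $q$, lying between this point and $p^*$, is in $K_i$, a contradiction. If $\tau<t_0$, then $p$ and $q$ are points of different types with $h<t_0$ on the same side, contradicting (8).

*Both positive.* Put $\tau=h(p)$ and $q^*=\frac{\tau}{h(q)}q\in[0,q]\subset K_j$, so $h(q^*)=\tau$. On $\{h=\tau\}$ with $\tau>0$, $\arg$ decreases with $x$. As $\arg q^*=\arg q<\arg p$, we get $x(q^*)>x(p)>\lambda(\tau)$. If $\tau\le t_1$, then $(\lambda(\tau),\tau)\in K_j$, so $p\in K_j$, a contradiction. If $\tau>t_1$, then $p,q$ contradict the version of (8) for $h>t_1$.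

The left side follows by the reflection $x\mapsto-x$. $\square$

**Step 3: blocks and how $u$ pairs them.** By (7) each ray from $0$ through points of $A\cup B$ has a type, $A$ or $B$. Order these rays cyclically, counterclockwise. The set of points on a maximal run of consecutive rays of equal type is called a block. Types alternate from block to block and both occur, so there are $2s$ blocks $T_0,\dots,T_{2s-1}$ in counterclockwise order, with indices mod $m:=2s$. The blocks do not depend on $u$.

Now fix $u\in U$. By Claim 1 each height occurring in $A\cup B$ carries right points of one type and equally many left points of the other type. Partition the occurring heights, in increasing order, into maximal runs $I_1<\dots<I_r$ with constant type on the right. Let $R_j$ and $L_j$ be the sets of right and left points with height in $I_j$. They are nonempty, of opposite types, and have the same X-ray in direction $u$; and $R_j,R_{j+1}$ have opposite types, as do $L_j,L_{j+1}$. By Claim 2 all of $R_j$ comes strictly before all of $R_{j+1}$ counterclockwise, and all of $L_j$ strictly before all of $L_{j+1}$ clockwise; by transitivity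 this orders all the $R_j$ and all the $L_j$. Right points lie counterclockwise between the rays $0z_0$ and $0z_1$, left points in the complementary sector. So the counterclockwise cyclic order is
$$R_1,\dots,R_r,\ L_r,\dots,L_1,$$
no ray meets two of these sets, and cyclically consecutive members have opposite types. Hence these sets are exactly the blocks, and $r=s$. So for some integer $e=e_u$
$$R_j=T_{e+j},\qquad L_j=T_{e+m+1-j}\qquad(1\le j\le s).$$
The indices of $R_j$ and $L_j$ sum to the odd number $\kappa_u:=2e+m+1$, so the pairing $R_j\leftrightarrow L_j$ is $T_i\leftrightarrow T_{\kappa_u-i}$.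

Let $q_i$ be the centroid of $T_i$ and let $\varphi_u$ be the coordinate $h$ belonging to $u$. The blocks $T_i$ and $T_{\kappa_u-i}$ have the same X-ray in direction $u$, so they have equally many points and
$$\varphi_u(q_i)=\varphi_u(q_{\kappa_u-i})\qquad\text{for all }i.\tag{9}$$
As $R_j$ and $L_j$ have the same multiset of heights,
$$\sum_{R_j}x>\sum_{R_j}\lambda(h)=\sum_{L_j}\lambda(h)>\sum_{L_j}x,$$
so $q_i-q_{\kappa_u-i}$ is a nonzero multiple of $u$ for every $i$. If $\kappa_u\equiv\kappa_{u'}$ mod $m$ for $u\ne u'$, this vector would be a nonzero multiple of two nonparallel vectors. Hence the $\kappa_u$ are pairwise distinct mod $m$. There are $s$ odd residues mod $m=2s$, so $s\ge|U|\ge3$ and $m\ge6$. Finally, since $I_1<\dots<I_s$,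
$$\varphi_u(q_{e+1})<\varphi_u(q_{e+2})<\dots<\varphi_u(q_{e+s}).\tag{10}$$

In Example 1 the blocks are single points; number them counterclockwise from $T_0=(2,1)$. The directions $1-i,\ 1,\ 1+i,\ i$ pair $T_0$ with $T_1=(1,2)$, $T_3=(-2,1)$, $T_5=(-1,-2)$, $T_7=(2,-1)$, so $\kappa_u=1,3,5,7$ with $m=8$. Taking for $T$ multiplication by $e^{\pi i/8}$, $T(ie^{\pi i\kappa/8})=e^{\pi i(\kappa+5)/8}$ has angle $135^\circ,180^\circ,225^\circ,270^\circ$ for $\kappa=1,3,5,7$, and these are the four directions. So the directions come from a regular octagon although the points do not.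

**Step 4: the first Fourier mode.** We construct $T$ from the $q_l$, for all $u$ at once. Let $\omega=e^{2\pi i/m}$ and let $T:\mathbb C\to\mathbb C$ be the real-linear map $T(z)=\frac2m\sum_{l\bmod m}\operatorname{Re}(z\,\overline{\omega}^{\,l})\,q_l$, that is,
$$T(e^{i\theta})=\frac2m\sum_{l\bmod m}\cos\!\Big(\theta-\frac{2\pi l}m\Big)q_l.\tag{11}$$
(If $q_l=L(\omega^l)$ for a real-linear $L$, then $T(z)=L\big(z+\frac{\bar z}m\sum_l\omega^{2l}\big)=L(z)$; so (11) recovers the linear map when there is one.)

*$T$ sends the right vectors to the right lines.* By (11), the substitution $l\mapsto\kappa_u-l$, and (9),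
$$\varphi_u\big(T(\omega^{\kappa_u-k})\big)=\frac2m\sum_l\cos\frac{2\pi(\kappa_u-k-l)}m\,\varphi_u(q_l)=\frac2m\sum_l\cos\frac{2\pi(l-k)}m\,\varphi_u(q_{\kappa_u-l})=\varphi_u\big(T(\omega^k)\big)$$
for all $k$. On the other hand,
$$\omega^k-\omega^{\kappa_u-k}=2i\,\sin\frac{\pi(2k-\kappa_u)}m\ e^{\pi i\kappa_u/m},$$
and the sine is nonzero, since $2k-\kappa_u$ is odd and $m$ is even. So with $w_u=i\,e^{\pi i\kappa_u/m}$ we get $T(w_u)\in\ker\varphi_u=\mathbb Ru$.

*$T\ne0$.* Fix one $u\in U$ and evaluate at $e^{\pi i\kappa_u/m}$. For $l=e+j$ the angle in (11) is $\frac\pi m(\kappa_u-2l)=\frac{\pi(m+1-2j)}m$, and for $\kappa_u-l$ it is the negative of that. So pairing the terms $l$ and $\kappa_u-l$ by (9),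
$$\varphi_u\big(T(e^{\pi i\kappa_u/m})\big)=\frac4m\sum_{j=1}^sg_jf_j,\qquad g_j=\cos\frac{\pi(m+1-2j)}m=-\cos\frac{\pi(2j-1)}m,\quad f_j=\varphi_u(q_{e+j}).$$
The angles $\pi(2j-1)/m$ increase in $(0,\pi)$, so $g_1<\dots<g_s$; and $g_{s+1-j}=-g_j$ because $m=2s$. By (10), $f_1<\dots<f_s$. Therefore
$$2\sum_{j=1}^sg_jf_j=\sum_{j=1}^sg_j\,(f_j-f_{s+1-j})>0:$$
for $j>s+1-j$ both factors are positive, for $j<s+1-j$ both are negative, for $j=s+1-j$ the term is $0$, and since $s\ge2$ nonzero terms occur. This is a strict case of Chebyshev's sum inequality. So $T\neq0$.

*$T$ is invertible.* The $w_u$ are pairwise nonparallel, since the $\kappa_u$ are distinct mod $m$. If $T$ had rank $1$, at most one $w_u$ would lie in the line $\ker T$. So for at least two $u\in U$ the vector $T(w_u)$ would be a nonzero multiple of $u$ in the one-dimensional image, which contradicts that these $u$ are nonparallel. So $T\in GL_2(\mathbb R)$, $T(w_u)\ne0$, and $u\parallel T(w_u)=T(i\,e^{\pi i\kappa_u/m})$ for all $u\in U$. $\square$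

This completes the proof of Theorem 3.

## 6. Which sets of directions fail

*Proof of Theorem 4(a).* Let $|U|\ge3$. If the condition holds, $U$ does not determine by Lemma 2. If $U$ does not determine, Proposition 5 gives the condition, since $i\,e^{\pi i\kappa_u/m}=e^{\pi ir_u}$ with $r_u=\kappa_u/m+\frac12\in\mathbb Q$.

Let $1\le|U|\le3$. Any three distinct lines through $0$ can be mapped to any other three by an element of $GL_2(\mathbb R)$; so the (at most three) lines of $U$ are the images under some $T$ of some of the lines with angles $0,\pi/3,2\pi/3$, and Lemma 2 shows that $U$ does not determine. If $U=\emptyset$, any two convex subsets have the same X-rays vacuously, for instance $\emptyset$ and a single point, so $U$ does not determine. $\square$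

*Proof of Theorem 4(b).* Let $|U|\ge7$.

**"If".** Suppose that every $u\in U$ is parallel to some $T(e_k)$ with $T$ a $K$-linear automorphism of $V$. In the basis $1,\zeta_n$, $T$ is given by a matrix in $GL_2(K)$, so it extends to an element of $GL_2(\mathbb R)$. As $e_k\parallel e^{\pi ik/N}$, each $u$ is parallel to some $T(e^{\pi ik/N})$, and Lemma 2 applies.

**"Only if", first part: a real map $T'$.** Suppose $U$ does not determine. For $u\in U$ let $z_u\in V\setminus\{0\}$ be parallel to $u$. Take $m,\kappa_u$ and the linear map of Proposition 5; call this map $T''$. By Lemma 6 the set $S=\{s_u\}$, $s_u=e^{2\pi i\kappa_u/m}$, satisfies the hypothesis of Theorem 7. As $|S|=|U|\ge7$, $S$ lies in a coset of $\mu_N$. Fix $u_0\in U$. Then $s_u=s_{u_0}\zeta_N^{j_u}$ with distinct $j_u\in\{0,\dots,N-1\}$. Taking square roots, $e^{\pi i\kappa_u/m}=\pm e^{\pi i\kappa_{u_0}/m}e^{\pi ij_u/N}$. So $i\,e^{\pi i\kappa_u/m}$ is parallel to $e^{i\psi}e^{\pi ij_u/N}$ with $\psi$ independent of $u$. Let $T'\in GL_2(\mathbb R)$ be the rotation by $\psi$ followed by $T''$. Then $u\parallel T'(e_{j_u})$ for all $u\in U$.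

**"Only if", second part: a map over $K$.** We show that $T'$ is proportional to a map defined over $K$, because three lines and their images are. Take distinct $u_1,u_2,u_3\in U$ and write $f_i=e_{j_{u_i}}$, $z_i=z_{u_i}$, all in $V$. The $f_i$ are pairwise nonparallel, so $f_1,f_2$ are linearly independent over $K$ and form a $K$-basis of $V$; likewise $z_1,z_2$. So $f_3=\alpha f_1+\beta f_2$ and $z_3=\gamma z_1+\delta z_2$ with $\alpha,\beta,\gamma,\delta\in K$, all nonzero because the vectors are pairwise nonparallel. Let $T$ be the $K$-linear automorphism of $V$ with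
$$T(f_1)=\frac\gamma\alpha\,z_1,\qquad T(f_2)=\frac\delta\beta\,z_2.$$
Then $T(f_3)=\gamma z_1+\delta z_2=z_3$. Extend $T$ to an element of $GL_2(\mathbb R)$. Both $T$ and $T'$ map the line of $f_i$ to the line of $u_i$ for $i=1,2,3$. So $T'^{-1}T$ fixes three distinct lines through $0$ and is therefore a scalar. Hence $T$ and $T'$ are proportional, and $u\parallel T'(e_{j_u})\parallel T(e_{j_u})$ for all $u\in U$. $\square$
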